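# Peeling off independent layers: conflict-free open neighborhood coloring of $K_{1,k}$-free graphs

## 1. Layers of maximal independent sets

Take a finite simple graph $G$ and a number $m\ge 1$. Choose a maximal independent set $I_1$ of $G$ and delete it. Choose a maximal independent set $I_2$ of what is left and delete it. Do this $m$ times. Formally, $V_1=V(G)$, and for $j=1,\dots,m$ the set $I_j$ is a maximal independent set of $G[V_j]$ and $V_{j+1}=V_j\setminus I_j$. Put
$$U=I_1\cup\dots\cup I_m,\qquad R=V_{m+1}.$$
The sets $I_j$ are the *layers* and $R$ is the *rest*. If the graph runs out of vertices early, the remaining layers are empty and $R=\emptyset$.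

Suppose that no vertex of $G$ has $k$ pairwise nonadjacent neighbors. Then two facts hold.

**(L1)** Every vertex has at most $k-1$ neighbors in each $I_j$. Indeed, its neighbors in $I_j$ are pairwise nonadjacent.

**(L2)** Each $v\in I_j$ has a neighbor in each of $I_1,\dots,I_{j-1}$, and each $v\in R$ has a neighbor in every $I_j$, $j\le m$. Indeed, when $I_i$ was chosen, $v$ was still present and was not taken, so by maximality it has a neighbor in $I_i$.

So a vertex of $R$ sees each of the $m$ layers, and sees each of them between $1$ and $k-1$ times. Two examples show the range. In the complete graph $K_n$ every layer is a single vertex. In the graph $K_n^*$ obtained by subdividing every edge of $K_n$ once, we may take $I_1$ to be the set of the $n$ branch vertices (the original vertices of $K_n$). Then $I_2$ is the set of all subdivision vertices, $R=\emptyset$ for $m\ge2$, every subdivision vertex sees $I_1$ exactly twice, and a branch vertex sees only the layer $I_2$.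

The layers serve the following purpose. We want to color vertices so that each vertex finds, among its neighbors, a color that occurs exactly once there. A vertex that sees $m$ layers, each colored from its own palette, has $m$ independent chances. If one chance fails with probability about $1/k$, then all fail with probability about $k^{-m}$, and $m\approx\ln\Delta/\ln k$ layers make this smaller than any fixed power of $1/\Delta$. This is the mechanism that settles the question below.

## 2. CFON colorings, claws, and the product $k\ln\Delta$

All graphs are simple, finite and undirected, and $N(v)=N_G(v)$ is the open neighborhood, which does not contain $v$.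

**Definition (CFON coloring).** A *conflict-free open neighborhood coloring* of $G$ is an assignment of colors to the vertices such that for every vertex $v$ some color appears exactly once in $N(v)$. We then say that $v$ is *served*. The smallest possible number of colors is $\chi_{ON}(G)$.

An isolated vertex can never be served, so only graphs without isolated vertices are considered. Adjacent vertices may share a color. For example, color the $4$-cycle with vertices $1,2,3,4$ in cyclic order by $1,1,2,2$. Then $N(1)=N(3)=\{2,4\}$ and $N(2)=N(4)=\{1,3\}$ each contain both colors once. With one color no vertex is served, so $\chi_{ON}(C_4)=2$.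

**Definition (claw number, $k(G)$).** $K_{1,k}$ is the star with $k$ leaves. $G$ is *$K_{1,k}$-free* if it has no induced $K_{1,k}$, that is, if no vertex has $k$ pairwise nonadjacent neighbors. The *claw number* is the largest $k$ for which $G$ contains an induced $K_{1,k}$, and $k(G)$ is the claw number plus one, that is, the smallest $k$ for which $G$ is $K_{1,k}$-free.

For instance $k(K_n)=2$ for $n\ge2$, and $k(C_n)=3$ for $n\ge4$.

Throughout, $\Delta\ge2$ is the maximum degree of $G$, so $\ln\Delta>0$. The following facts are known:

1. There is an absolute constant $C$ such that every $K_{1,k}$-free graph with maximum degree $\Delta\ge2$ satisfies $\chi_{ON}(G)\le Ck\ln\Delta$.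
2. The line graph $L(K_n)$ is $K_{1,3}$-free, has maximum degree $2n-4$, and satisfies $\chi_{ON}(L(K_n))=\Omega(\ln n)$. So $\Omega(\ln\Delta)$ is attained with $k$ bounded.
3. The graph $K_n^*$ is $K_{1,n}$-free, has maximum degree $n-1$, and satisfies $\chi_{ON}(K_n^*)=n$. So $\Omega(k)$ is attained.

Each of the two factors of $k\ln\Delta$ can thus be forced. The question, from Bhyravarapu, Gupta, Kalyanasundaram and Mathew, "Extremal Results on Conflict-free Coloring" (arXiv:2305.02570, 2023), is whether their product can. Precisely: are there an absolute constant $c>0$ and graphs $G_1,G_2,\dots$ with maximum degrees $\Delta_i\ge 2$ such that $k(G_i)\to\infty$, $\Delta_i\to\infty$ and $\chi_{ON}(G_i)\ge c\,k(G_i)\ln\Delta_i$ for every $i$? The parameter must be $k(G)$ and not an arbitrary $k$ for which $G$ is $K_{1,k}$-free, because a graph with $\Delta<k$ is trivially $K_{1,k}$-free.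

The answer is **no**. From now on $G$ has no isolated vertices and $k=k(G)$.

**Theorem 1.** If $k=k(G)\ge3$, then $\displaystyle\chi_{ON}(G)\le 11000\,\frac{k\ln\Delta}{\ln k}$.

**Corollary.** If $\chi_{ON}(G)\ge c\,k(G)\ln\Delta$ with $c>0$ and $k(G)\ge3$, then $k(G)\le e^{11000/c}$. Hence no sequence with $k(G_i)\to\infty$ satisfies $\chi_{ON}(G_i)\ge c\,k(G_i)\ln\Delta_i$ for all $i$. Conversely, $\Omega(k\ln\Delta)$ with $\Delta\to\infty$ is attained with $k$ bounded. So the bound $O(k\ln\Delta)$ can be attained up to a constant factor, with $\Delta\to\infty$, only by families with $k$ bounded, and for bounded $k$ it is attained.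

The first sentence is immediate from Theorem 1: $c\,k\ln\Delta\le 11000\,k\ln\Delta/\ln k$ gives $\ln k\le 11000/c$. The second follows, since $k(G_i)$ would eventually exceed both $3$ and $e^{11000/c}$. The converse is fact 2. Much more is true.

**Theorem 2.** There is an absolute constant $C^*$ with $\chi_{ON}(G)\le C^*(k+\ln k\,\ln\Delta)$ for all $G$ with $k=k(G)\ge2$. (The bound is increasing in $k$, so it holds for every $k\ge 2$ such that $G$ is $K_{1,k}$-free.)

**Proposition 3.** There is $c_0>0$ such that for all integers $3\le k\le\Delta+1$ there is a graph with $k(G)=k$, maximum degree $\Delta$ and $\chi_{ON}(G)\ge c_0(k+\ln\Delta)$.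

We use repeatedly that $2\le k\le\Delta+1\le\Delta^{1.6}$. The first two inequalities hold because $G$ has an edge and an induced star has at most $\Delta$ leaves. For the third, $\ln(\Delta+1)/\ln\Delta$ decreases in $\Delta$ and equals $\ln 3/\ln 2<1.6$ at $\Delta=2$. In particular $\ln k\le1.6\ln\Delta$.

## 3. Cliques, subdivided cliques and line graphs by hand

*The case $k(G)=2$.* Here no vertex has two nonadjacent neighbors, so every component is a clique. Color $K_n$, $n\ge3$, by $1,2,3,3,\dots,3$. The vertex colored $1$ sees color $2$ once, and every other vertex sees color $1$ once. For $K_2$ one color suffices. Components may reuse colors, so $\chi_{ON}(G)\le3$. From here on the interesting range is $k\ge3$.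

*Stars.* In $K_{1,s}$ with $s\ge2$, color one leaf $1$, the other leaves $2$, and the center $1$. The center sees $1$ once, and every leaf has a single neighbor. So $\chi_{ON}(K_{1,s})=2$ although $k(K_{1,s})=s+1$. A large claw number alone forces nothing.

*Subdivided cliques.* In $K_n^*$, $n\ge3$, the subdivision vertex on the edge $ij$ has neighborhood $\{i,j\}$, and it is served only if $i$ and $j$ have different colors. Hence $\chi_{ON}(K_n^*)\ge n$. Conversely, give the branch vertices $0,\dots,n-1$ distinct colors in $\mathbb Z_n$, and give the subdivision vertex on $ij$ the color $i+j\bmod n$. The neighbors of a branch vertex then have distinct colors. So $\chi_{ON}(K_n^*)=n$. The lesson is that *neighborhoods of size two* act as "must be different" constraints.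

*Line graphs of cliques.* A coloring of $L(K_n)$ with $r$ colors is a coloring of the edges of $K_n$. Let $d_c(u)$ be the number of edges of color $c$ at the vertex $u$ of $K_n$. Let $uv$ be an edge of color $\gamma$, and let $c$ be a color appearing exactly once among the edges adjacent to $uv$. If $c\ne\gamma$, then $d_c(u)+d_c(v)=1$. If $c=\gamma$, then $(d_c(u)-1)+(d_c(v)-1)=1$, so $d_c(u)+d_c(v)=3$. In both cases $d_c(u)$ and $d_c(v)$ have different parity. So the vectors $(d_c(u)\bmod2)_c\in\{0,1\}^r$ are distinct for the $n$ vertices $u$, and $n\le2^r$. Hence
$$\chi_{ON}(L(K_n))\ge\log_2n .$$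
Also, the edges adjacent to $uv$ form two cliques (those through $u$ and those through $v$), so $L(K_n)$ is $K_{1,3}$-free, and it is regular of degree $2(n-2)$. This verifies what we need of fact 2.

## 4. One layer, and the pairs that defeat it

A sensible first plan uses a single maximal independent set $I_1$, with $R=V(G)\setminus I_1$. Each $v\in R$ has between $1$ and $k-1$ neighbors in $I_1$. Try to serve all of $R$ by coloring $I_1$ from its own palette.

The plan breaks when $v$ has exactly two neighbors in $I_1$, because these must get different colors. With $q$ uniformly random colors this fails with probability $1/q$, and a vertex of $I_1$ may lie in as many as $\Delta$ such pairs. A local argument then wants $q$ of order $\Delta$. This is not a weakness of the local argument only. Let $s\ge4$, let $I=\{1,\dots,s\}$ be independent, let $Q=\{w_{ij}:i<j\}$ be a clique, and join $w_{ij}$ to $i$ and $j$. The set $I$ is a maximal independent set. An independent set in $N(w_{ij})$ contains at most one vertex of $Q$ besides $i$ and $j$, and $N(i)$ is a clique, so the claw number is $3$ and $k(G)=4$. The maximum degree is $\Delta=\binom s2+1$.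 But serving $Q$ by the colors on $I$ alone forces all $s$ of them to be distinct, and $s^2>s(s-1)=2(\Delta-1)\ge\Delta$, so more than $\sqrt\Delta$ colors are needed.

The way out is the full family of layers. Give each of $m$ layers its own palette of $q=\Theta(k)$ colors. A vertex $v\in R$ meets every layer, and the chance that a given layer fails it is at most $O(1/k)$, the worst case being two neighbors in the layer. The layers are independent, so $v$ fails everywhere with probability $O(1/k)^m$. This beats $\Delta^{-3}$ once $m=\lceil3\ln\Delta/\ln k\rceil$ and the constant in $q$ is large. The cost is $qm=\Theta(k\ln\Delta/\ln k)$. The factor $\ln k$ is gained because with $\Theta(k)$ colors a layer fails with probability $O(1/k)$, not merely with probability at most a constant below $1$.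

The vertices inside $U$ need separate care, since (L2) gives them fewer layers. Those with a neighbor in $R$ can be served from $R$ by a deterministic argument (Lemma B). Those with all neighbors in $U$ may have degree $2$ and fail with probability about $1/k$, but a vertex has only $O(k)$ neighbors of bounded degree (Lemma C). So weights that depend on the degree will work.

## 5. The local lemma with weights, and three counting lemmas

**Local Lemma (form used here).** Let finitely many events be determined by independent variables, event $A$ depending only on the variables in $\mathrm{vbl}(A)$. Suppose each event has a weight $x_A\in[0,\frac12]$, each variable $y$ has a number $\theta_y\ge\sum_{A:\,y\in\mathrm{vbl}(A)}x_A$, and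
$$P(A)\le x_A\exp\Big(-2\sum_{y\in\mathrm{vbl}(A)}\theta_y\Big)\quad\text{for all }A.$$
Then with positive probability no event occurs.

*Derivation.* The asymmetric Lovász Local Lemma needs $P(A)\le x_A\prod_{B\sim A}(1-x_B)$, where $B\sim A$ means that $B\neq A$ and $B$ shares a variable with $A$. On $[0,\frac12]$ we have $1-x\ge e^{-2x}$: the difference $1-x-e^{-2x}$ is concave, is $0$ at $x=0$ and positive at $x=\frac12$. Hence
$$\prod_{B\sim A}(1-x_B)\ge\exp\Big(-2\sum_{B\sim A}x_B\Big)\ge\exp\Big(-2\sum_{y\in\mathrm{vbl}(A)}\ \sum_{B:\,y\in\mathrm{vbl}(B)}x_B\Big)\ge\exp\Big(-2\sum_{y\in\mathrm{vbl}(A)}\theta_y\Big).\qquad\square$$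

In use we say that $\theta$ *works* if $\theta_y=\theta$ satisfies the condition for every variable $y$.

**Lemma A.** Let $n\ge1$ balls be colored independently, each ball receiving each given color with probability at most $\pi$ (distributions may differ). If $n\pi\le1$, then $P(\text{no color occurs exactly once})\le(4n\pi)^{n/2}$. The probability is $0$ if $n=1$.

*Proof.* Order the balls and call a ball a repeat if its color equals that of an earlier ball. If no color occurs exactly once, then every occurring color occurs at least twice, so at most $n/2$ colors occur and there are at least $\lceil n/2\rceil$ repeats. Fix a set $T$ of $\lceil n/2\rceil$ positions and reveal the balls in order. Given the past, a ball is a repeat with probability at most $n\pi$, since at most $n$ colors have been used. So all balls of $T$ are repeats with probability at most $(n\pi)^{|T|}\le(n\pi)^{n/2}$, where $n\pi\le1$ was used. There are at most $2^n$ sets $T$, and $2^n(n\pi)^{n/2}=(4n\pi)^{n/2}$. A single ball always has a color that occurs exactly once. $\square$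

For two balls and $q$ uniform colors the true probability is $1/q$, and the lemma gives $8/q$.

**Lemma B.** A finite hypergraph with nonempty edges and maximum degree at most $D$ has a coloring with $D+1$ colors in which every edge contains a color exactly once.

(This is known, from Pach–Tardos.) The hypergraph of all pairs in an $s$-set has degree $s-1$ and needs $s$ colors, so $D+1$ can be necessary.

*Proof.* A hitting set is a vertex set that meets every edge. Let $E_1$ be the edge set and $S_1$ an inclusion-minimal hitting set of $E_1$. Given $E_i$ and $S_i$, let $E_{i+1}=\{e\in E_i:|e\cap S_i|\ge2\}$, and let $S_{i+1}\subseteq S_i$ be a minimal hitting set of $E_{i+1}$. It exists because $S_i$ hits $E_{i+1}$.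

By minimality, for each $s\in S_i$ there is $e\in E_i$ with $e\cap S_i=\{s\}$, and then $e\in E_i\setminus E_{i+1}$. If $s\in S_i$, then $s\in S_1,\dots,S_i$ by nesting, and we get one edge containing $s$ in each of the disjoint families $E_1\setminus E_2,\dots,E_i\setminus E_{i+1}$. So $i\le D$. Thus $S_{D+1}=\emptyset$, and since it hits $E_{D+1}$, also $E_{D+1}=\emptyset$.

Color $x$ by $\max\{i:x\in S_i\}$, or by $0$ if $x\notin S_1$. This uses the colors $0,\dots,D$. Every edge $e$ lies in some $E_i\setminus E_{i+1}$, and then $e\cap S_i=\{s\}$ for some $s$. The vertex $s$ has color at least $i$, and the other vertices of $e$ are outside $S_i$ and have color less than $i$. So the color of $s$ occurs exactly once on $e$. $\square$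

**Lemma C.** For every vertex $y$ and $d\ge1$, $y$ has at most $(k-1)d$ neighbors of degree at most $d$.

*Proof.* In the subgraph induced by these neighbors every degree is at most $d-1$, since each of them is also adjacent to $y$. Greedily, this subgraph has an independent set containing at least a $1/d$ fraction of its vertices. That set lies in $N(y)$, so it has size at most $k-1$. $\square$

## 6. Proof of Theorem 1: $O(\ln\Delta/\ln k)$ layers with $2000k$ colors each

Let $k\ge3$, $m=\lceil3\ln\Delta/\ln k\rceil$ and $q=2000k$. Take the layers $I_1,\dots,I_m$, with $U$ and $R$ as in Section 1.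

**Step 1: color $R$ so as to serve every vertex of $U$ that has a neighbor in $R$.** Use a palette reserved for $R$. The hypergraph on $R$ with edges $N(v)\cap R\neq\emptyset$, $v\in U$, has maximum degree at most $m(k-1)$: by (L1) a vertex of $R$ has at most $k-1$ neighbors in each of the $m$ layers. Lemma B colors $R$ with $m(k-1)+1$ colors so that every such edge contains a color exactly once. Since the palette is not used on $U$, this color occurs exactly once on $N(v)$.

**Step 2: set up a random coloring of $U$ for everyone else.** Use disjoint palettes $P_1,\dots,P_m$ of size $q$, also disjoint from the palette of $R$. Color each $u\in I_j$ uniformly from $P_j$, independently. The vertices still to be served are those in $R$ and those in $W=\{v\in U:N(v)\subseteq U\}$. For $v\in R\cup W$ let $A_v$ be the event that no color occurs exactly once on $N(v)\cap U$. It depends on the colors of the vertices in $N(v)\cap U$. If no $A_v$ occurs, every vertex is served.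

**Step 3: bound $P(A_v)$.** Write $d_j=|N(v)\cap I_j|\le k-1$. Since the palettes are disjoint, $A_v$ occurs if and only if in every layer no color occurs exactly once on $N(v)\cap I_j$. These $m$ conditions are independent. If some $d_j=1$, then $P(A_v)=0$. Otherwise Lemma A with $\pi=1/q$ gives
$$P(A_v)\le\prod_{j:\,d_j\ge2}f(d_j),\qquad f(n)=\Big(\frac{4n}q\Big)^{n/2}.$$
To make this usable, compare $f$ with a geometric sequence. For $0<t\le k$,
$$\frac{d}{dt}\Big[\frac t2\ln\frac{4t}q\Big]=\frac12\ln\frac{4et}q\le\frac12\ln\frac{4e}{2000}=\ln\xi,\qquad\xi:=\Big(\frac{4e}{2000}\Big)^{1/2}<0.074 .$$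
Since $f(2)=8/q$, this yields
$$f(n)\le\frac8q\,\xi^{\,n-2}\quad(2\le n\le k-1).\qquad(1)$$
Moreover $\frac8q\le\frac8{6000}<0.0054<\xi^2$ and $e\xi<\frac12$.

**Step 4: choose weights, with $\theta=\frac12$ for every variable.**

Let first $v\in W$ have degree $d=\sum_jd_j$. If $d=1$, then $P(A_v)=0$ and we drop the event. Let $d\ge2$. If some $d_j=1$, then $P(A_v)=0$. Otherwise let $s\ge1$ be the number of $j$ with $d_j\ge2$. By (1) and $\frac8q\xi^{-2}\le1$,
$$P(A_v)\le\Big(\frac8q\Big)^s\xi^{\,d-2s}=\frac8q\,\xi^{\,d-2}\Big(\frac8q\,\xi^{-2}\Big)^{s-1}\le\frac8q\,\xi^{\,d-2}.$$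
Put $x_v=e^d\,\frac8q\,\xi^{\,d-2}=\frac{8e^2}q(e\xi)^{d-2}\le\frac{8e^2}{6000}\le\frac12$. Then $P(A_v)\le x_ve^{-d}=x_ve^{-2\theta d}$, as required.

Let now $v\in R$. By (L2) all $d_j\ge1$. If some $d_j=1$, then $P(A_v)=0$. If all $d_j\ge2$, then by (1)
$$P(A_v)\,e^{\sum_jd_j}\le\prod_{j=1}^m\frac{8e^2}q(e\xi)^{d_j-2}\le\Big(\frac{60}{2000k}\Big)^m\le k^{-m}.$$
Put $x_v=k^{-m}$. Since $k^m\ge k^{3\ln\Delta/\ln k}=\Delta^3$, we have $x_v\le\Delta^{-3}\le\frac12$, and $P(A_v)\le x_ve^{-2\theta\sum_j d_j}$, as required.

**Step 5: check that $\theta=\frac12$ works.** Let $y\in U$. The events involving the color of $y$ are $A_v$ with $v\in N(y)$. By Lemma C, $y$ has at most $dk$ neighbors of degree $d$ in $W$. They contribute at most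
$$\sum_{d\ge2}dk\cdot\frac{8e^2}{2000k}(e\xi)^{d-2}\le\frac{8e^2}{2000}\sum_{i\ge0}(i+2)2^{-i}=\frac{8e^2}{2000}\cdot6<0.18 .$$
The neighbors in $R$ contribute at most $\Delta\cdot\Delta^{-3}\le\frac14$. The total is below $\frac12$. The Local Lemma gives a coloring of $U$ with no $A_v$, and all vertices are served.

**Step 6: count the colors.** We used at most $2000km+m(k-1)+1\le2001km$ colors. Let $t=\ln\Delta/\ln k$. Then $t\ge1/1.6$, so $1\le1.6t$ and $m\le3t+1\le4.6t$. Since $2001\cdot4.6<11000$, the total is at most $11000\,k\ln\Delta/\ln k$. $\square$

With the Corollary in Section 2, this answers the question negatively: $\chi_{ON}(G)/(k\ln\Delta)\le11000/\ln k\to0$ as $k\to\infty$.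

## 7. Sampling instead of one palette of size $k$ per layer

Theorem 1 pays $\Theta(k)$ colors for each of $m$ layers. Lemma A suggests a cheaper way to serve a vertex with many neighbors: if $X$ vertices are colored from a palette of size at least $CX$, with $C$ a large constant, the failure probability is exponentially small in $X$. So a vertex that sees $a$ layers, with $D$ neighbors in $U$ in total, needs only a random *sample* of its neighbors, of size proportional to $a$, and a palette of size proportional to $a$. Since $a\le D\le a(k-1)$, the right sampling rate is one of $O(\ln k)$ powers of $\frac12$. With $m=\Theta(\ln\Delta)$ layers and $O(m)$ colors per rate, the cost is $O(\ln k\ln\Delta)$.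

This idea stops at vertices that see few layers. The example $K_n^*$ of Section 1 shows it: there every vertex sees exactly one layer, and the neighborhoods of size two force $k=n$ different colors. So an additive term $k$ is unavoidable, and the vertices that see few layers must be handled by other means, according to their degree. One of these means is the following lemma, which again samples at rates $\frac12,\frac14,\dots$, with palettes whose size is logarithmic in the hypergraph degree.

We use these standard tail bounds. If $X$ is a sum of independent indicators with mean $\mu$, then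
$$P(X\le\mu/2)\le e^{-\mu/8},\qquad P(X\ge2\mu)\le e^{-\mu/3}.\qquad(2)$$
If $X\sim\mathrm{Bin}(n,\frac12)$, Hoeffding's inequality gives $P(|X-\frac n2|>\frac n4)\le2e^{-n/8}$, and each of the two tails has probability at most $e^{-n/8}$. Finally, $P(\mathrm{Bin}(N,p)\ge s)\le\binom Nsp^s\le(eNp/s)^s$ for integers $s\ge1$.

**Lemma D.** Let a hypergraph have maximum degree at most $D$ ($D\ge2$) and all edge sizes in $[200\ln D,N]$. Then it has a coloring with at most $120n_0(1+\log_{4/3}N)+1$ colors, $n_0=\lceil200\ln D\rceil$, in which each edge contains a color exactly once.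

*Proof.* The plan is to halve the vertex set repeatedly at random, and to serve an edge at the moment when few of its vertices remain. Edges are indexed, and repetitions are allowed. Let $S^0$ be the vertex set and $E^0$ the edge set. At step $t=0,1,\dots$ we have $S^t$ and a family $E^t$ of active edges with $n_e:=|e\cap S^t|\ge n_0$ for all $e\in E^t$. This holds at $t=0$ since sizes are integers. Each $x\in S^t$ independently goes to $S^{t+1}$ with probability $\frac12$. Otherwise it gets a uniform color from a new palette $B_t$ with $|B_t|=b=120n_0$.

For $e\in E^t$ with $n_e\ge4n_0$ the bad event is $|e\cap S^{t+1}|\notin[\frac{n_e}4,\frac{3n_e}4]$, of probability at most $2e^{-n_e/8}$.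

For $e\in E^t$ with $n_e<4n_0$ the bad event is that no color of $B_t$ occurs exactly once on $e$. With probability at least $1-e^{-n_e/8}$, at least $n_e/4$ elements of $e\cap S^t$ are colored at this step. Given the set of colored elements, of size $y\ge n_e/4$, their colors are independent and uniform, and $y/b\le4n_0/(120n_0)<1$. So Lemma A bounds the failure by $(4y/b)^{y/2}\le e^{-y}\le e^{-n_e/4}$, because $4y/b\le16/120<e^{-2}$. So this bad event has probability at most $e^{-n_e/8}+e^{-n_e/4}\le2e^{-n_e/8}$.

The Local Lemma applies with one variable per $x\in S^t$ and weights $x_e=e^{-n_e/16}\le e^{-200\ln D/16}=D^{-12.5}\le\frac12$. At each variable the weights sum to at most $D\cdot D^{-12.5}\le2^{-11.5}<\frac1{64}$, so $\theta=\frac1{64}$ works. The condition reads $2e^{-n_e/8}\le e^{-n_e/16}e^{-2n_e/64}$, that is, $2\le e^{n_e/32}$, and it holds because $n_e\ge200\ln2>138$. So all bad events can be avoided.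

Edges with $n_e<4n_0$ are now served, since $B_t$ is used only at this step, and we drop them. The other active edges satisfy $|e\cap S^{t+1}|\ge n_e/4\ge n_0$ and stay active, with remaining size at most $\frac34n_e$. If $E^t\ne\emptyset$, then $1\le n_0\le(\frac34)^tN$, so $t\le\log_{4/3}N$. Hence at most $1+\log_{4/3}N$ steps are made. The vertices that remain uncolored get one extra color. $\square$

## 8. Proof of Theorem 2: rich vertices, high vertices, and the poor ones of low degree

Let $k_0$ be an absolute constant, large enough for the finitely many inequalities marked "($k$ large)" below. If $k=2$, then $\chi_{ON}(G)\le3$ by Section 3. If $3\le k<k_0$, Theorem 1 gives $\chi_{ON}(G)=O(\ln\Delta)=O(\ln k\ln\Delta)$. So let $k\ge k_0$, and fix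
$$m=\lceil4000\ln\Delta\rceil,\quad J=\lceil2000\ln k\rceil,\quad K=1000,\quad d_0=200,\quad d_1=\lceil(\ln k)^2\rceil,\quad C=10^{10},\quad p=k^{-8}.$$
Since $\ln k\le1.6\ln\Delta$, we have $2000\ln k\le3200\ln\Delta$ and so $J\le m$. Take the layers with this $m$. Write $d(v)$ for the degree of $v$ and $d_R(v)=|N(v)\cap R|$.

**Step 0: separate the vertices that see many layers from those that do not.** For a vertex $v$ let $a(v)$ be the number of $j\le m$ with $N(v)\cap I_j\ne\emptyset$. By (L1),
$$a(v)\le|N(v)\cap U|\le a(v)(k-1).\qquad(3)$$
By (L2), $a(v)\ge j-1$ for $v\in I_j$, and $a(v)=m$ for $v\in R$. Call $v$ *rich* if $a(v)\ge J$ and *poor* otherwise. All of $R$ is rich, because $m\ge J$. A poor vertex in $I_j$ has $j-1\le a(v)<J$, so poor vertices lie in $I_1\cup\dots\cup I_J$. By (L1), every vertex has at most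
$$J(k-1)\le k^2\qquad(4)$$
poor neighbors ($k$ large). For the rich ones we need a weighted count: for every vertex $y$ and $\lambda\in\{\frac1{64},\frac12\}$,
$$\sum_{v\in N(y)\text{ rich}}e^{-\lambda a(v)}\le k^{-25}.\qquad(5)$$
To see this, note that $y$ has at most $k-1$ neighbors in $I_j$, and the rich ones have $a(v)\ge\max(J,j-1)$. There are at most $\Delta$ neighbors in $R$, all with $a(v)=m$. So the sum is at most $k\sum_{j\ge1}e^{-\lambda\max(J,j-1)}+\Delta e^{-\lambda m}$. The indices with $j-1\le J$ give $(J+1)e^{-\lambda J}$. The others give $\sum_{i\ge1}e^{-\lambda(J+i)}=e^{-\lambda J}/(e^\lambda-1)\le64e^{-\lambda J}$, as $e^\lambda-1\ge\lambda\ge\frac1{64}$. Hence the sum is at most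
$$k(J+65)e^{-J/64}+\Delta e^{-m/64}.$$
Here $e^{-J/64}\le k^{-2000/64}\le k^{-31}$, and $\Delta e^{-m/64}\le\Delta^{1-62.5}\le\Delta^{-61}\le k^{-61/1.6}\le k^{-38}$. This proves (5) ($k$ large).

Call a poor $v$ *high* if $d_R(v)\ge k^9$. By (3), a non-high poor vertex has degree at most $Jk+k^9\le2k^9$ ($k$ large).

**Step 1: reserve a sparse set $S_0\subseteq R$ that serves the high vertices and barely touches the other poor vertices.** Put each $x\in R$ in $S_0$ with probability $p=k^{-8}$, independently. There is one bad event for each poor $v$.

* (G1) $v$ is non-high with $d(v)<d_1$, and $v$ has at least $2$ neighbors in $S_0$. The probability is at most $\binom{d(v)}2p^2\le d_1^2p^2\le k^{-15}$ ($k$ large). Weight $k^{-14}$.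
* (G2) $v$ is non-high with $d(v)\ge d_1$, and $v$ has more than $d(v)/2$ neighbors in $S_0$. A union bound over the sets of more than $d(v)/2$ neighbors gives probability at most $2^{d(v)}p^{d(v)/2}=(2k^{-4})^{d(v)}\le k^{-3d(v)}$. Weight $k^{-14}$.
* (G3) $v$ is high and $|N(v)\cap S_0|<\frac12p\,d_R(v)$. By (2) the probability is at most $e^{-p\,d_R(v)/8}$. Weight $e^{-p\,d_R(v)/16}\le e^{-k/16}\le k^{-14}$ ($k$ large), since $p\,d_R(v)\ge k$.

The event of $v$ depends on the choices of the vertices in $N(v)\cap R$. By (4) each $x\in R$ is in at most $k^2$ events, each of weight at most $k^{-14}$, so $\theta=k^{-12}$ works. The conditions of the Local Lemma hold: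

* (G1): $k^{-15}\le k^{-14}e^{-2k^{-12}d_1}$ ($k$ large).
* (G2): $k^{-3d(v)}\le k^{-14}e^{-2k^{-12}d(v)}$, because $d(v)\ge d_1$ ($k$ large).
* (G3): $2k^{-12}d_R(v)\le\frac1{16}k^{-8}d_R(v)$, so $e^{-p\,d_R(v)/8}\le e^{-p\,d_R(v)/16}e^{-2k^{-12}d_R(v)}$ ($k$ large).

Fix $S_0$ avoiding all these events. Color $S_0$ with its own palette by Lemma D, applied to the edges $N(v)\cap S_0$ with $v$ high. High vertices are poor, so by (4) the degree is at most $D=k^2$. The sizes are at least $\frac12p\,k^9=\frac k2\ge200\ln(k^2)$ ($k$ large) and at most $N=\Delta$. This uses $O(\ln k\ln\Delta)$ colors. The palette occurs only on $S_0$, so *all high vertices are served*.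

A non-high poor $v$ with $d(v)<d_1$ and exactly one neighbor in $S_0$ is served automatically, because the color of that neighbor occurs nowhere else on $N(v)$. Call such a $v$ *settled*.

**Step 2: sort the vertices that remain to be served.** Put $R'=R\setminus S_0$, $Y=U\cup R'$ and $d'(v)=|N(v)\cap Y|$. It remains to serve the rich vertices and the unsettled non-high poor vertices. Let $v$ be one of the latter. If $d(v)<d_1$, then by the absence of (G1) and since $v$ is unsettled, $v$ has no neighbor in $S_0$, so $N(v)\subseteq Y$ and $d'(v)=d(v)$. If $d(v)\ge d_1$, then by the absence of (G2), $d'(v)\ge d(v)/2$. We distinguish three types.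

* *Tiny*: $d(v)\le d_0$. As $d_0<d_1$ ($k$ large), $N(v)\subseteq Y$.
* *Type 2*: $d(v)>d_0$ and $n(v)\ge K\ln k$, where $n(v)=\max(|N(v)\cap U|,|N(v)\cap R'|)\ge d'(v)/2$.
* *Type 3*: $d(v)>d_0$ and $n(v)<K\ln k$. Then $d'(v)\le 2n(v)<2K\ln k<d_1/2$ ($k$ large). So $d(v)\ge d_1$ is impossible, and hence $N(v)\subseteq Y$ and $200<d(v)<2000\ln k$.

For tiny vertices we will make all colors on $N(v)$ distinct. Let $H$ be the graph on $Y$ that joins $x\ne y$ whenever $x,y\in N(v)$ for some tiny $v$. By Lemma C, $x$ has at most $(k-1)d_0$ neighbors of degree at most $d_0$, and each contributes fewer than $d_0$ neighbors in $H$. So $H$ has maximum degree at most $kd_0^2$. (In $K_n^*$ with $n$ large, the branch vertices form a clique in $H$.) Also, every vertex of degree at most $d_0$ is poor and non-high, because $a(v)\le d(v)\le d_0<J$ and $d_R(v)\le d_0<k^9$. So such a vertex is either settled or tiny.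

**Step 3: choose a random sampling level for each vertex of $Y$.** The levels provide, for each rich and each type-2 vertex, a class in which it has neither too few nor too many neighbors. Let $L_U=\lceil\log_2(4k)\rceil$ and $L_R=\lceil9\log_2k\rceil$. Each $y\in U$ (respectively $y\in R'$) independently chooses a level $\beta\in\{1,\dots,L+1\}$ with probability $p_\beta=2^{-\beta}$ for $\beta\le L$ and $p_{L+1}=2^{-L}$, where $L=L_U$ (respectively $L=L_R$). These probabilities sum to $1$. A *class* is a pair consisting of a side ($U$ or $R'$) and a level. Each class gets its own palette, all of them disjoint from each other and from the palette of $S_0$, of size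
$$q=\lceil C(kp_\beta+m)\rceil\ \text{ on side }U,\qquad q=\lceil C(kp_\beta+\ln k)\rceil\ \text{ on side }R'.$$
Since $m\ge J\ge\ln k$, always $q\ge C(kp_\beta+\ln k)$. In Step 4 each vertex will get a uniform color from the palette of its class. Over Steps 3 and 4 together, a vertex therefore receives a fixed color with probability at most $p_\beta/q\le\pi:=\frac1{Ck}$.

For rich $v$ let $D=|N(v)\cap U|$, $a=a(v)$ and $\beta(v)=\lceil\log_2(2D/a)\rceil$. By (3), $2\le2D/a<2k$, so $1\le\beta(v)\le L_U$. From $2D/a\le2^{\beta(v)}<4D/a$ we get $D2^{-\beta(v)}\in(\frac a4,\frac a2]$.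

For type-2 $v$ take a side attaining $n=n(v)$, and put $\beta(v)=\lceil\log_2(2n/(K\ln k))\rceil\ge1$. In the same way $n2^{-\beta(v)}\in(\frac{K\ln k}4,\frac{K\ln k}2]$. The level exists. On side $R'$ we have $n<k^9$, as $v$ is not high, so $\beta(v)\le L_R$. On side $U$, (3) and poverty give $n\le(J-1)(k-1)\le2000k\ln k$, so $2n/(K\ln k)\le4k$ and $\beta(v)\le L_U$. The *chosen class* of $v$ is this side with level $\beta(v)$.

The bad events, which depend on the levels only, are these.

* (E1) $v$ is rich and $|N(v)\cap U\cap\text{level }\beta(v)|\notin[\frac a8,a]$. The mean $\mu$ lies in $(\frac a4,\frac a2]$, so $\frac a8<\frac\mu2$ and $a\ge2\mu$. By (2) the probability is at most $e^{-\mu/8}+e^{-\mu/3}\le2e^{-a/32}$. At most $ak$ variables; weight $e^{-a/64}$.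
* (E2) $v$ is of type 2 and its number of neighbors in the chosen class is not in $[\frac{K\ln k}8,K\ln k]$. In the same way the probability is at most $2k^{-K/32}\le2k^{-31}$. At most $k^9$ variables ($k$ large); weight $k^{-24}$.
* (E3) $v$ is of type 3, and the levels are such that, given them, the probability over Step 4 that no color occurs exactly once on $N(v)$ exceeds $k^{-25}$. Over Steps 3 and 4 together the vertices of $N(v)\subseteq Y$ are colored independently, each color having probability at most $\pi$. By Lemma A the unconditional probability is at most $(4d(v)\pi)^{d(v)/2}\le k^{-d(v)/4}\le k^{-50}$, since $4d(v)\pi\le8000\ln k/(Ck)\le k^{-1/2}$ ($k$ large) and $d(v)>200$. By Markov's inequality (E3) has probability at most $k^{-25}$. At most $2000\ln k$ variables; weight $k^{-24}$.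
* (E4) $x\in Y$ has more than $z:=2e\,kd_0^2p_\beta+40\ln k$ $H$-neighbors in its own class, where $\beta$ is the level of $x$. Condition on the level of $x$. Let $N\le kd_0^2$ be the number of $H$-neighbors of $x$ on its own side. The number of those at level $\beta$ is $\mathrm{Bin}(N,p_\beta)$, and $z\ge2eNp_\beta$. So the probability is at most $(eNp_\beta/\lceil z\rceil)^{\lceil z\rceil}\le2^{-\lceil z\rceil}\le2^{-40\ln k}\le k^{-25}$. At most $1+kd_0^2$ variables; weight $k^{-24}$.

Consider the level of a vertex $y$. The (E1) events involving it come from rich neighbors of $y$ and weigh at most $k^{-25}$ by (5) with $\lambda=\frac1{64}$. The (E2) and (E3) events come from poor neighbors, at most one for each, and weigh at most $k^2k^{-24}$ by (4). The (E4) events come from $y$ and its $H$-neighbors and weigh at most $(1+kd_0^2)k^{-24}$. The sum is at most $k^{-21}$ ($k$ large), so $\theta=k^{-21}$ works. All weights are at most $\frac12$, and the conditions hold: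

* (E1): $2e^{-a/32}\le e^{-a/64}e^{-2k^{-20}a}$, because $a\ge J$ ($k$ large).
* (E2): $2k^{-31}\le k^{-24}e^{-2k^{-12}}$ ($k$ large).
* (E3), (E4): $2\theta|\mathrm{vbl}|\le1$ ($k$ large) and $k^{-25}\le k^{-24}e^{-1}$.

Fix levels avoiding all these events.

**Step 4: color the classes.** The purpose is to serve, at the same time, the rich vertices, types 2 and 3, and the tiny vertices. Choose colors uniformly and independently in the palettes of the classes. The bad events are these.

* (F1) $v$ is rich, and no color occurs exactly once among its $X\in[\frac a8,a]$ neighbors in $U$ at level $\beta(v)$. Here $q\ge Cm\ge Ca\ge CX$, so by Lemma A the probability is at most $(4X/q)^{X/2}\le(4\cdot10^{-10})^{a/16}\le e^{-a}$, since $\ln(4\cdot10^{-10})<-21$. At most $a$ variables; weight $e^{-a/2}$.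
* (F2) $v$ is of type 2, and no color occurs exactly once among its $X\in[125\ln k,1000\ln k]$ neighbors in the chosen class. Since $q\ge10^{10}\ln k$, Lemma A gives probability at most $(4000/10^{10})^{X/2}\le k^{-800}$, since $\ln(4\cdot10^{-7})<-14$ and $\frac X2\ge62.5\ln k$. At most $1000\ln k$ variables; weight $k^{-20}$.
* (F3) $v$ is of type 3, and no color occurs exactly once on $N(v)$. The probability is at most $k^{-25}$, because (E3) was avoided. At most $2000\ln k$ variables; weight $k^{-20}$.
* (F4) $xy\in E(H)$ with $x,y$ in the same class, and their colors are equal. The probability is $1/q$. Two variables; weight $2/q$.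

We check that $\theta=\frac1{1000}$ works. By the absence of (E4), the (F4) events at a vertex of level $\beta$ contribute at most
$$\frac{2z}q\le\frac{2(2ed_0^2\,kp_\beta+40\ln k)}{C(kp_\beta+\ln k)}\le\frac{4ed_0^2}C<\frac1{2000},$$
where $40\le2ed_0^2$ was used. By (5) with $\lambda=\frac12$ and by (4), the other events contribute at most $k^{-25}+k^2k^{-20}<\frac1{2000}$ ($k$ large). The conditions hold:

* (F1): $e^{-a}\le e^{-a/2}e^{-2\theta a}$.
* (F2): $2\theta\cdot1000\ln k=2\ln k$, and $k^{-800}\le k^{-20}k^{-2}$.
* (F3): $2\theta\cdot2000\ln k=4\ln k$, and $k^{-25}\le k^{-20}k^{-4}$.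
* (F4): $\frac1q\le\frac2q\,e^{-4/1000}$.

So some coloring avoids all these events.

**Step 5: verify that every vertex is served.** Palettes of distinct classes and of $S_0$ are disjoint, so a color that occurs exactly once on the part of $N(v)$ in one class occurs exactly once on $N(v)$. Rich vertices, including all of $R$, are served because (F1) fails. High vertices are served by Lemma D, and settled vertices by their unique neighbor in $S_0$. Type-2 vertices are served because (F2) fails, and type-3 vertices because (F3) fails and $N(v)\subseteq Y$. For a tiny $v$, all vertices of $N(v)\subseteq Y$ have pairwise distinct colors: two of them in the same class are adjacent in $H$ and differ by the absence of (F4), and two in different classes differ because the palettes are disjoint. Since $N(v)\ne\emptyset$, $v$ is served. Every vertex is rich, high, settled, tiny, of type 2 or of type 3.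

**Step 6: count the colors.** On each side $\sum_\beta p_\beta=1$. Side $U$ uses at most $Ck+(L_U+1)(Cm+1)=O(k+\ln k\ln\Delta)$ colors. Side $R'$ uses at most $Ck+(L_R+1)(C\ln k+1)=O(k+\ln^2k)=O(k+\ln k\ln\Delta)$, since $\ln k\le1.6\ln\Delta$. The set $S_0$ uses $O(\ln k\ln\Delta)$. $\square$

## 9. The lower bound $k+\ln\Delta$ and what the two bounds leave between them

*Proof of Proposition 3.* The aim is to place the two forcing examples of Section 3 side by side with the right parameters. Let $3\le k\le\Delta+1$. Take the disjoint union $G$ of $K_k^*$, of $L(K_n)$ with $n=\lfloor(\Delta+4)/2\rfloor\ge3$, and of the complete graph $K_{\Delta+1}$.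

The branch vertices of $K_k^*$ have $k-1\ge2$ pairwise nonadjacent neighbors, and no vertex has larger degree, so $k(K_k^*)=k$ and the maximum degree is $k-1\le\Delta$. The graph $L(K_n)$ is $K_{1,3}$-free with maximum degree $2n-4\le\Delta$. The graph $K_{\Delta+1}$ has claw number $1$ and maximum degree $\Delta$. Hence $k(G)=k$, the maximum degree of $G$ is $\Delta$, and there are no isolated vertices.

Components can be colored independently with the same colors, so $\chi_{ON}(G)$ is the maximum over the components. By Section 3 it is at least $\max(k,\log_2n)$. Since $n\ge\frac{\Delta+3}2\ge\sqrt{3\Delta}\ge\sqrt\Delta$, we have $\log_2n\ge\frac{\ln\Delta}{2\ln2}\ge0.72\ln\Delta$. Therefore $\chi_{ON}(G)\ge\frac12(k+0.72\ln\Delta)\ge\frac13(k+\ln\Delta)$, and $c_0=\frac13$ is admissible. $\square$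

So for $3\le k\le\Delta+1$ the maximum of $\chi_{ON}$ over the graphs with given $k$ and $\Delta$ lies between $c_0(k+\ln\Delta)$ and $C^*(k+\ln k\ln\Delta)$. It is $\Theta(k)$ when $k\ge\ln k\ln\Delta$, and $\Theta(\ln\Delta)$ when $k$ is bounded. Whether the factor $\ln k$ is needed when $1\ll k\ll\ln\Delta\,\ln\ln\Delta$ is not determined here.

Theorem 2 also answers the question a second time, in a sharper form:
$$\frac{\chi_{ON}(G)}{k\ln\Delta}\le C^*\Big(\frac1{\ln\Delta}+\frac{\ln k}k\Big),$$
which tends to $0$ whenever $k,\Delta\to\infty$, at any relative rates. Hence $\chi_{ON}=\Omega(k\ln\Delta)$ is impossible for $k\to\infty$, and the bound of fact 1 is not tight in that regime.
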